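\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Minimum rank can exceed algebraic co-rank over the real numbers}


\begin{abstract}
Over an algebraically closed field, the minimum rank of a graph is at most its algebraic co-rank, the number of trivial critical ideals. We show that this fails over the real numbers: an explicit graph on $615$ vertices has algebraic co-rank $29$ and minimum rank $30$. We also show that the real minimum rank is at most twice the real algebraic co-rank, that their difference is unbounded, and that the fields for which the inequality holds for every graph are exactly the fields that contain an algebraic closure of their prime field.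
\end{abstract}

\section{Introduction}

\subsection{The question}
Graphs are finite and simple and have at least one vertex. Let $G$ be a graph with vertex set $V$, $|V|=n$, and adjacency matrix $A(G)$, and let $F$ be a field. Give each vertex $u$ an indeterminate $X_u$, write $X=(X_u)_{u\in V}$, and put
\[
L(G,X)=\operatorname{diag}(X_u)_{u\in V}-A(G).
\]
For $1\le i\le n$ the \emph{critical ideal} $I_i(G)\subseteq F[X]$ is the ideal generated by the $i\times i$ minors of $L(G,X)$, and $I_0(G)=\langle1\rangle$. By Laplace expansion $I_{i+1}(G)\subseteq I_i(G)$. An ideal is \emph{trivial} if it is all of $F[X]$. The \emph{algebraic co-rank} $\gamma_F(G)$ is the largest $i$ with $0\le i\le n$ such that $I_i(G)$ is trivial.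

A symmetric matrix over a field \emph{has pattern $G$} if its rows and columns are indexed by $V$ and its off-diagonal entries are nonzero exactly at the edges of $G$; the diagonal is unrestricted. The \emph{minimum rank} $\operatorname{mr}_F(G)$ is the smallest rank of a matrix over $F$ with pattern $G$.

Both numbers ask how far the rank can be lowered. In $\gamma_F$ the edges have the fixed weight $-1$ and only the diagonal varies; Lemma~\ref{lem:gamma} below says that $\gamma_F(G)$ is the smallest rank of $A(G)+D$ with $D$ diagonal, where, however, the entries of $D$ may lie in an algebraic closure of $F$. In $\operatorname{mr}_F$ the nonzero edge weights vary too, but everything must lie in $F$. If $F$ is algebraically closed, every matrix $A(G)+D$ competes in the second minimization, which gives the known inequality $\operatorname{mr}_F(G)\le\gamma_F(G)$. The following question is from Alfaro and Lin \cite{AL}.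

\begin{quote}
\emph{Is $\operatorname{mr}_{\mathbb R}(G)\le\gamma_{\mathbb R}(G)$ for every graph $G$?}
\end{quote}

Over $\mathbb R$ one gives up complex diagonal entries and gains real edge weights. In simple cases this is a fair exchange. For the complete graph $K_n$, $n\ge2$, an entry $-1$ is a $1\times1$ minor, and $A(K_n)+\operatorname{diag}(1,\dots,1)$ has rank one, so $\gamma_F=\operatorname{mr}_F=1$. For the path on $n$ vertices, deleting the first column and the last row of a matrix with that pattern leaves a triangular matrix whose diagonal consists of edge entries. Hence $\operatorname{mr}_F\ge n-1$, and, since this minor of $L(G,X)$ is $\pm1$, also $\gamma_F\ge n-1$. Conversely, for any graph, $\det L(G,X)=\prod_uX_u+(\text{terms of lower degree})$ is not constant, so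
\begin{equation}\label{eq:nminus1}
\gamma_F(G)\le n-1,
\end{equation}
and $\operatorname{mr}_F(G)\le n-1$ because $\operatorname{diag}(\deg u)-A(G)$ has zero row sums. So paths give $\gamma_F=\operatorname{mr}_F=n-1$. In general, if the smallest rank of $A(G)+D$ over $\mathbb C$ is attained by a real $D$, then this $A(G)+D$ shows $\operatorname{mr}_{\mathbb R}(G)\le\gamma_{\mathbb R}(G)$; so the inequality can fail only if no minimizing $D$ is real.

\subsection{Results}
The answer is nevertheless no.

\begin{theorem}\label{thm:main}
There is a graph $G$ on $615$ vertices with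
\[
\gamma_{\mathbb R}(G)=29\qquad\text{and}\qquad \operatorname{mr}_{\mathbb R}(G)=30 .
\]
In particular, the inequality $\operatorname{mr}_{\mathbb R}(G)\le\gamma_{\mathbb R}(G)$ does not hold for all graphs.
\end{theorem}

The graph is written down in Section~\ref{sec:graph}.

\begin{theorem}\label{thm:two}
For every graph $G$ we have $\operatorname{mr}_{\mathbb R}(G)\le2\gamma_{\mathbb R}(G)$. For every $\ell\ge1$ there is a graph $G'$ with $\operatorname{mr}_{\mathbb R}(G')-\gamma_{\mathbb R}(G')\ge\ell$.
\end{theorem}

We do not claim that the constant $2$ is optimal.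

\begin{theorem}\label{thm:fields}
Let $F$ be a field with prime field $k_0$. Then $\operatorname{mr}_F(G)\le\gamma_F(G)$ holds for all graphs $G$ if and only if $F$ contains an algebraic closure of $k_0$.
\end{theorem}

For instance, the inequality holds for all graphs over $\overline{\mathbb Q}(z)$, which is not algebraically closed, and fails for some graph over each subfield of $\mathbb R$ (where $-1$ has no square root) and over each finite field (an algebraic closure is infinite).

\subsection{The idea}
A symmetric matrix of rank one over $\mathbb R$ has the form $\varepsilon mm^T$, so the product of its entries over a triangle $\{i,j,k\}$ of positions is $\varepsilon^3(m_im_jm_k)^2$. For two triangles the product of the two products is a square. Over $\mathbb C$ this says nothing; over $\mathbb R$ it forbids a negative value. We build a graph for which every matrix of small rank has its rank governed by a small matrix $\Phi$, and in which two triangles of entries of $\Phi$ then have products whose product is \emph{minus} a nonzero square, whatever real weights the edges carry. Section~\ref{sec:sign}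 shows on a $6\times6$ and a $3\times3$ matrix where this sign comes from. Section~\ref{sec:machine} explains how a graph can dictate entries of $\Phi$. Section~\ref{sec:graph} combines the two. For Theorem~\ref{thm:fields} the sign is replaced in Section~\ref{sec:fields} by an arbitrary polynomial equation without a root in $F$.

\section{The co-rank as a minimum of ranks}

\begin{lemma}\label{lem:gamma}
Let $F\subseteq E$ be fields and let $G$ be a graph.
\begin{enumerate}
\item[(a)] $\gamma_F(G)\le\operatorname{rank}(A(G)+D)$ for every diagonal matrix $D$ over $E$.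
\item[(b)] If $E$ is algebraically closed, equality holds for some $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
Substituting $X=a\in E^V$ gives $L(G,a)=-(A(G)+D)$ with $D=-\operatorname{diag}(a)$, and every diagonal $D$ arises in this way.

(a) Let $r$ be the rank. If $r=n$ there is nothing to prove. Otherwise all $(r+1)$-minors of $L(G,X)$ vanish at $a$, hence so does every element of $I_{r+1}(G)$. So $1\notin I_{r+1}(G)$, and $\gamma_F(G)\le r$ because the critical ideals decrease.

(b) Let $g=\gamma_F(G)$, which is less than $n$ by \eqref{eq:nminus1}. Then $I_{g+1}(G)$ is proper in $F[X]$. The $(g+1)$-minors $\mu_i$ also generate a proper ideal of $E[X]$. Indeed, suppose $1=\sum_ih_i\mu_i$ with $h_i\in E[X]$. Extend $1$ to a basis of $E$ over $F$ to get an $F$-linear map $\varphi\colon E\to F$ with $\varphi(1)=1$, and apply $\varphi$ to all coefficients. Since $\mu_i\in F[X]$, this gives $1=\sum_i\varphi(h_i)\mu_i\in I_{g+1}(G)$, a contradiction. The weak Nullstellensatz (a proper ideal of $E[X]$ has a zero in $E^V$ when $E$ is algebraically closed) gives a common zero $a\in E^V$ of the $(g+1)$-minors.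 Then $\operatorname{rank}L(G,a)\le g$, and (a) gives equality.
\end{proof}

\section{Where the sign comes from}\label{sec:sign}

\begin{lemma}\label{lem:rankone}
A symmetric matrix $\Phi$ of rank at most one over a field $F$ equals $\varepsilon mm^T$ for some $\varepsilon\in F$ and some vector $m$ over $F$.
\end{lemma}

\begin{proof}
If $\Phi=0$, take $\varepsilon=0$. Otherwise let $\Phi_{ij}\ne0$. The $2\times2$ minors vanish, so $\Phi_{ii}\Phi_{jj}=\Phi_{ij}^2\ne0$ and $\Phi_{ii}\ne0$. Every column is a multiple of the $i$-th column $\phi$; comparing $i$-th entries, and using symmetry, $\Phi=\Phi_{ii}^{-1}\phi\phi^T$.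
\end{proof}

\subsection{Two triangles}
Consider symmetric $6\times6$ matrices $\Phi$ with rows and columns indexed by $x_1,x_2,x_3,y_1,y_2,y_3$. Prescribe the six entries
\begin{equation}\label{eq:prescribed}
\Phi_{x_1x_2}=-1,\quad\Phi_{x_1x_3}=\Phi_{x_2x_3}=1;\qquad
\Phi_{y_1y_2}=1,\quad\Phi_{y_1y_3}=\Phi_{y_2y_3}=-1,
\end{equation}
and leave the diagonal and all entries $\Phi_{x_iy_j}$ free. How small can the rank be?

If $\Phi=\varepsilon mm^T$, then
\begin{align}
\Pi_x&:=\Phi_{x_1x_2}\Phi_{x_1x_3}\Phi_{x_2x_3}=\varepsilon^3(m_{x_1}m_{x_2}m_{x_3})^2, \notag\\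
\Pi_y&:=\Phi_{y_1y_2}\Phi_{y_1y_3}\Phi_{y_2y_3}=\varepsilon^3(m_{y_1}m_{y_2}m_{y_3})^2,\label{eq:triangles}
\end{align}
so $\Pi_x\Pi_y$ is a square. (One triangle would not do: over $\mathbb R$ the sign of $\varepsilon$ can be chosen to fit it.) In \eqref{eq:prescribed} we have $\Pi_x\Pi_y=-1$, so there is no completion of rank one over $\mathbb R$. Over $\mathbb C$, with $\mathrm i^2=-1$, there is one, namely $mm^T$ with
\begin{equation}\label{eq:m}
m=(\mathrm i,\mathrm i,-\mathrm i,1,1,-1)^T .
\end{equation}
Over $\mathbb R$ rank two can be reached: put $\mu=(1,1,-1)^T$, let the $x$-block be $-\mu\mu^T$ and the $y$-block $\mu\mu^T$, and let all $\Phi_{x_iy_j}$ be $0$.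

\subsection{A sign that survives reweighting}
In the problem for $\operatorname{mr}_{\mathbb R}$ the edge weights may be any nonzero real numbers, so we cannot prescribe entries literally; reweighting could change their signs. What we can use is a relation between weights forced by a rank condition. Consider a matrix with all six displayed letters nonzero,
\begin{equation}\label{eq:T}
T=\begin{pmatrix}\sigma_2&\sigma_3&0\\ \tau_2&0&\tau_3\\0&\kappa_1&\kappa_2\end{pmatrix},
\qquad
\det T=-\,\sigma_2\tau_3\kappa_1-\sigma_3\tau_2\kappa_2 .
\end{equation}
The two terms of the determinant have the same sign because both belong to odd permutations. Hence, if $T$ is singular, then $\sigma_3\tau_2\kappa_2=-\sigma_2\tau_3\kappa_1$, and the product of the six nonzero entries is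
\begin{equation}\label{eq:minussquare}
(\sigma_2\tau_3\kappa_1)(\sigma_3\tau_2\kappa_2)=-(\sigma_2\tau_3\kappa_1)^2 .
\end{equation}
So we want a graph in which $\Pi_x\Pi_y$ is the product of the entries of such a $T$ times a square, and in which $T$ is singular whenever the rank is small. Here is how the entries of $T$ can be spread over the two triangles. Take three linear forms whose coefficients at $x_2,y_1,y_2$ are the rows of $T$:
\begin{equation}\label{eq:stq}
s=\sigma_1x_1+\sigma_2x_2+\sigma_3y_1,\qquad t=\tau_1x_3+\tau_2x_2+\tau_3y_2,\qquad q=\kappa_1y_1+\kappa_2y_2 ,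
\end{equation}
where $\sigma_1,\tau_1$ are nonzero too. Here and later we identify a linear form with the column vector of its coefficients. Consider the symmetric matrix $\omega(st^T+ts^T)+\beta(qy_3^T+y_3q^T)$. The form $s$ does not contain $x_3$ or $y_2$, the form $t$ does not contain $x_1$ or $y_1$, neither contains $y_3$, and $q$ contains no $x_i$ and not $y_3$. So the entries in the two triangles are
\begin{equation}\label{eq:six}
\begin{aligned}
\Phi_{x_1x_2}&=\omega\sigma_1\tau_2,&\Phi_{x_1x_3}&=\omega\sigma_1\tau_1,&\Phi_{x_2x_3}&=\omega\sigma_2\tau_1,\\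
\Phi_{y_1y_2}&=\omega\sigma_3\tau_3,&\Phi_{y_1y_3}&=\beta\kappa_1,&\Phi_{y_2y_3}&=\beta\kappa_2,
\end{aligned}
\end{equation}
and therefore
\begin{equation}\label{eq:prod}
\Pi_x\Pi_y=\omega^3\sigma_1^2\tau_1^2\sigma_2\tau_2\cdot\omega\beta^2\sigma_3\tau_3\kappa_1\kappa_2
=(\omega^2\beta\sigma_1\tau_1)^2(\sigma_2\tau_3\kappa_1)(\sigma_3\tau_2\kappa_2).
\end{equation}

\section{From graphs to partial matrices}\label{sec:machine}

It remains to let a graph produce linear forms such as \eqref{eq:stq} and a matrix $\Phi$ built from them. There are two tools: a zero block, and twins that enforce it.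

\subsection{Bordered matrices}

\begin{lemma}\label{lem:border}
Let $A'=\begin{pmatrix}0&C\\C^T&B\end{pmatrix}$ be a symmetric matrix over a field, and let the columns of $K$ form a basis of $\ker C$. Then $\operatorname{rank}A'=2\operatorname{rank}C+\operatorname{rank}(K^TBK)$.
\end{lemma}

\begin{proof}
Let $k=\operatorname{rank}C$ and choose invertible $P,Q$ with $PCQ=\begin{pmatrix}I_k&0\\0&0\end{pmatrix}$. The columns of $Q$ after the $k$-th form a basis of $\ker C$. Replacing them by the columns of $K$ keeps $Q$ invertible and $PCQ$ unchanged. Then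
\[
\begin{pmatrix}P&0\\0&Q^T\end{pmatrix}A'\begin{pmatrix}P^T&0\\0&Q\end{pmatrix}
=\begin{pmatrix}0&0&I_k&0\\0&0&0&0\\I_k&0&B_{11}&B_{12}\\0&0&B_{12}^T&K^TBK\end{pmatrix}.
\]
Subtracting multiples of the first block row from the third and fourth clears $B_{11}$ and $B_{12}^T$, and subtracting a multiple of the first block column from the fourth clears $B_{12}$. What remains is, up to the order of rows and columns, $I_k\oplus I_k\oplus0\oplus K^TBK$.
\end{proof}

We use this in the following situation.

\medskip\noindent\textbf{Setup.} The graph $G_0$ has vertex set $Z\sqcup W$ with $Z$ independent. The vertices in $Z$ are called \emph{rows}, those in $W$ \emph{columns}. A row is specified by its set of neighbors, which lies in $W$. We are given a partition $W=W_0\sqcup W_1$ and a linear order on $W$ in which $W_0$ comes first. Each $w\in W_1$ has a \emph{defining row}, which is adjacent to $w$ and otherwise only to columns before $w$; different columns have different defining rows. The remaining rows are the \emph{closing rows}. Put $k=|W_1|$. Finally, $S\subseteq V(G_0)$ is a set of vertices with $Z\subseteq S$.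

A matrix $A'$ is called \emph{admissible} if it has pattern $G_0$ and its diagonal vanishes on $S$. Such a matrix has the form of Lemma~\ref{lem:border}, where $C$ is indexed by $Z\times W$. Write $d_w$ ($w\in W$) for the diagonal entries of $B$ and $b_{ww'}$ for its entries at the edges inside $W$. On $\ker C$ each column $w$ gives a coordinate function, denoted $[w]$, and a row of $C$ is a linear relation, with nonzero coefficients, between the coordinates of its neighbors.

\begin{lemma}\label{lem:setup}
Let $A'$ be admissible over a field.
\begin{enumerate}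
\item[(a)] $\operatorname{rank}C\ge k$.
\item[(b)] If $\operatorname{rank}C=k$, then $\ker C$ is the common kernel of the defining rows, and the functions $[w]$, $w\in W_0$, form a basis of its dual space. The functions $[w]$, $w\in W_1$, are found by solving the defining rows in order, and every closing row gives an identity between these linear forms.
\item[(c)] If $\operatorname{rank}C>k$, then $\operatorname{rank}A'\ge2k+2$. If $\operatorname{rank}C=k$, then $\operatorname{rank}A'=2k+\operatorname{rank}\Phi$, where, writing each $[w]$ as the column vector of its coefficients in the basis of (b),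
\begin{equation}\label{eq:Phi}
\Phi=\sum_{w\in W}d_w[w][w]^T+\sum_{ww'}b_{ww'}\bigl([w][w']^T+[w'][w]^T\bigr),
\end{equation}
the second sum being over the edges $ww'$ inside $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the defining rows and the columns $W_1$, taken in order, $C$ has a triangular $k\times k$ submatrix with nonzero diagonal.

(b) By the proof of (a) the defining rows of $C$ are linearly independent, so their common kernel has dimension $|W|-k=|W_0|$. It contains $\ker C$, which has the same dimension. The defining row of $w$ expresses $[w]$ by earlier coordinates, so a vector in $\ker C$ is determined by its coordinates in $W_0$; as $\dim\ker C=|W_0|$, these coordinates form a basis of the dual space.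

(c) The first claim is $\operatorname{rank}A'\ge2\operatorname{rank}C$, from Lemma~\ref{lem:border}. For the second, let the columns of $K$ be the basis of $\ker C$ dual to the basis in (b). The row of $K$ with index $w$ is $[w]^T$, so $K^TBK=\sum_{w,w'}B_{ww'}[w][w']^T=\Phi$.
\end{proof}

We call $\Phi$ the \emph{residual matrix}. A tiny example shows how a graph controls its entries.

\begin{example}\label{ex:star}
Let $Z=\{r\}$ and $W=\{x,y,p\}$ with $r$ adjacent to all of $W$; let $W_0=\{x,y\}$, let $r$ define $p$, and let $S=\{r\}$. Then $k=1$ and $[p]=\pi x+\pi'y$ with $\pi,\pi'\ne0$. So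
\[
\Phi=\begin{pmatrix}d_x+\pi^2d_p&\pi\pi'd_p\\ \pi\pi'd_p&d_y+\pi'^2d_p\end{pmatrix}.
\]
Every symmetric $2\times2$ matrix arises: choose $d_p$, then $d_x$ and $d_y$. The column $p$ makes the entry at $(x,y)$ \emph{free}. If $p$ is put into $S$, so that $d_p=0$, this entry is \emph{zero}. If moreover $x$ and $y$ are joined by an edge, it is the weight of that edge, hence \emph{nonzero}. An edge joining two columns whose coordinates are longer linear forms prescribes several entries in a correlated way, as in \eqref{eq:six}.
\end{example}

\subsection{Twins}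
The zero diagonal on $S$ is enforced by copying. For a graph $G_0$, a set $S\subseteq V(G_0)$ and $N\ge1$, let $G_0[S,N]$ be the graph obtained by replacing each $v\in S$ by $N$ pairwise nonadjacent copies; copies of adjacent vertices are adjacent, and copies of nonadjacent vertices are not (a vertex outside $S$ counts as its own only copy).

\begin{lemma}\label{lem:twins}
Let $G=G_0[S,N]$.
\begin{enumerate}
\item[(a)] If a matrix $A$ over a field has pattern $G$ and $\operatorname{rank}A<N$, then some principal submatrix of $A$ has pattern $G_0$ and zero diagonal on $S$.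
\item[(b)] If $D_0$ is a diagonal matrix over a field that vanishes on $S$, then there is a diagonal $D$ over the same field with $\operatorname{rank}(A(G)+D)=\operatorname{rank}(A(G_0)+D_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The principal submatrix of $A$ on the $N$ copies of $v\in S$ is diagonal, so at most $\operatorname{rank}A<N$ of its diagonal entries are nonzero. Choose for each $v\in S$ a copy with diagonal entry $0$, and keep all vertices outside $S$.

(b) Let $D$ be $0$ on all copies of vertices in $S$ and equal to $D_0$ elsewhere. Then $A(G)+D$ arises from $A(G_0)+D_0$ by repeating rows and columns.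
\end{proof}

Together these lemmas reduce the comparison of $\operatorname{mr}_F$ and $\gamma_F$ to questions about residual matrices of rank one.

\begin{proposition}\label{prop:machine}
In the Setup, let $G=G_0[S,2k+2]$ and let $F\subseteq E$ be fields.
\begin{enumerate}
\item[(a)] If $\operatorname{mr}_F(G)\le2k+1$, then there is an admissible matrix over $F$ with $\operatorname{rank}C=k$ and $\operatorname{rank}\Phi\le1$.
\item[(b)] If an admissible matrix over $E$ all of whose edge weights are $1$ has rank $r$, then $\gamma_F(G)\le r$. If it has entries in $F$, then also $\operatorname{mr}_F(G)\le r$.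
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Lemma~\ref{lem:twins}(a) with $N=2k+2$ gives an admissible matrix over $F$ of rank at most $2k+1$. Apply Lemma~\ref{lem:setup}(a) and (c).

(b) The matrix is $A(G_0)+D_0$ with $D_0$ zero on $S$. By Lemma~\ref{lem:twins}(b) there is a diagonal $D$ over $E$ (over $F$, in the second case) with $\operatorname{rank}(A(G)+D)=r$. Lemma~\ref{lem:gamma}(a) bounds $\gamma_F(G)$. In the second case $A(G)+D$ has pattern $G$ over $F$.
\end{proof}

So for $\gamma_F(G)\le2k+1<\operatorname{mr}_F(G)$ we need a graph $G_0$ for which a residual matrix of rank one exists over some extension $E$ of $F$ with unit weights, but no residual matrix of rank at most one exists over $F$ with any weights.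

\section{The graph}\label{sec:graph}

\subsection{Definition}
Let $Z$ and $W$ be as in the Setup, with
\[
W_0=\{x_1,x_2,x_3,y_1,y_2,y_3\},\qquad W_1=\{p_{ij}:1\le i,j\le3\}\cup\{b,s,t,q,c\},
\]
where $W_1$ is ordered as listed. The rows are
\[
\begin{aligned}
r_{ij}&:\{p_{ij},x_i,y_j\}\quad(1\le i,j\le3),\\
R_b&:\{b,x_2\},\qquad R_s:\{s,x_1,x_2,y_1\},\qquad R_t:\{t,b,x_3,y_2\},\\
R_q&:\{q,y_1,y_2\},\qquad R_c:\{c,q\},\qquad R_*:\{s,t,c,x_1,x_3\}.
\end{aligned}
\]
Inside $W$ there are exactly two edges, $st$ and $qy_3$. This is the graph $G_0$. The row $r_{ij}$ defines $p_{ij}$, each $R_w$ defines $w\in\{b,s,t,q,c\}$, and $R_*$ is the only closing row. So $k=14$. Put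
\[
S=Z\cup\{b,s,t,q,c\},\qquad G=G_0[S,30].
\]
Here $|Z|=15$, $|W|=20$, $|S|=20$, so $G$ has $15+20\cdot30=615$ vertices.

The $p_{ij}$ make all entries $\Phi_{x_iy_j}$ free, as in Example~\ref{ex:star}. The columns $s,t,q$ realize the forms \eqref{eq:stq}. The row $R_*$ makes $T$ singular. The columns $b$ and $c$ are sign changes, needed only so that unit weights are possible. If all six entries of $T$ were $-1$, its determinant would be $2$; the row $R_b$ says $b=-x_2$ for unit weights, and using $b$ instead of $x_2$ in $R_t$ changes the sign of $\tau_2$. The resulting singular $T$ has left kernel spanned by $(1,1,-1)$, so $R_*$ must contain $c=-q$ instead of $q$.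

\subsection{All weightings}
Let $A'$ be an admissible matrix over a field with $\operatorname{rank}C=14$. We write $w$ for $[w]$. Solving the defining rows as in Lemma~\ref{lem:setup}(b), we see that $b$ is a nonzero multiple of $x_2$; that $s$, $t$, $q$ have the form \eqref{eq:stq} with all coefficients nonzero; and that
\[
c=\lambda q,\qquad p_{ij}=\pi_{ij}x_i+\pi_{ij}'y_j\qquad(\lambda,\pi_{ij},\pi_{ij}'\ne0).
\]
The closing row gives an identity $\rho_ss+\rho_tt+\rho_cc+\rho_1x_1+\rho_3x_3=0$ with nonzero coefficients. Its coefficients at $x_2,y_1,y_2$ say that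
\[
(\rho_s,\ \rho_t,\ \rho_c\lambda)\,T=0
\]
with $T$ as in \eqref{eq:T}. So $T$ is singular and \eqref{eq:minussquare} holds.

Let $\omega,\beta\ne0$ be the weights of the edges $st$ and $qy_3$. By \eqref{eq:Phi},
\begin{multline}\label{eq:Phimain}
\Phi=\sum_id_{x_i}x_ix_i^T+\sum_jd_{y_j}y_jy_j^T+\sum_{i,j}d_{p_{ij}}p_{ij}p_{ij}^T\\
+\omega(st^T+ts^T)+\beta(qy_3^T+y_3q^T).
\end{multline}
The first three sums affect only the diagonal and the positions $(x_i,y_j)$ and $(y_j,x_i)$, so the entries of $\Phi$ in the two triangles are those in \eqref{eq:six}. They are nonzero; in particular $\operatorname{rank}\Phi\ge1$. By \eqref{eq:prod} and \eqref{eq:minussquare},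
\begin{equation}\label{eq:negative}
\Pi_x\Pi_y=-\bigl(\omega^2\beta\,\sigma_1\tau_1\,\sigma_2\tau_3\kappa_1\bigr)^2\ne0 .
\end{equation}

\subsection{Unit weights}
Now let all edge weights be $1$. The defining rows give
\[
\begin{gathered}
b=-x_2,\qquad s=-(x_1+x_2+y_1),\qquad t=x_2-x_3-y_2,\\
q=-(y_1+y_2),\qquad c=y_1+y_2,\qquad p_{ij}=-(x_i+y_j)
\end{gathered}
\]
on their common kernel, and the closing row vanishes there:
\[
s+t+c+x_1+x_3=-(x_1+x_2+y_1)+(x_2-x_3-y_2)+(y_1+y_2)+x_1+x_3=0 .
\]
So the rows of $C$ are spanned by the $14$ defining rows, and $\operatorname{rank}C=14$. In \eqref{eq:stq} we have $\sigma_1=\sigma_2=\sigma_3=\tau_1=\tau_3=\kappa_1=\kappa_2=-1$ and $\tau_2=1$, and, with $\omega=\beta=1$, \eqref{eq:six} becomes exactly \eqref{eq:prescribed}.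

\begin{lemma}\label{lem:complete}
Let $E$ be a field and $\Psi$ a symmetric matrix over $E$, indexed by $W_0$, that satisfies \eqref{eq:prescribed}. Then there is an admissible matrix over $E$ with unit weights and residual matrix $\Psi$; its rank is $28+\operatorname{rank}\Psi$.
\end{lemma}

\begin{proof}
Let $M=st^T+ts^T+qy_3^T+y_3q^T$. Since $p_{ij}p_{ij}^T$ has entry $1$ at $(x_i,x_i)$, $(y_j,y_j)$, $(x_i,y_j)$, $(y_j,x_i)$ and $0$ elsewhere, the choice
\[
\begin{gathered}
d_{p_{ij}}=\Psi_{x_iy_j}-M_{x_iy_j},\\
d_{x_i}=\Psi_{x_ix_i}-M_{x_ix_i}-\sum_jd_{p_{ij}},\qquad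
d_{y_j}=\Psi_{y_jy_j}-M_{y_jy_j}-\sum_id_{p_{ij}}
\end{gathered}
\]
gives $\Phi=\Psi$ in \eqref{eq:Phimain}: the positions $(x_i,y_j)$ and the diagonal match by choice, and the two triangles match because of \eqref{eq:prescribed}. The rank is given by Lemma~\ref{lem:setup}(c).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
\emph{$\operatorname{mr}_{\mathbb R}(G)\ge30$.} Suppose $\operatorname{mr}_{\mathbb R}(G)\le29$. By Proposition~\ref{prop:machine}(a) with $k=14$ and Lemma~\ref{lem:rankone} there is a real admissible matrix with $\operatorname{rank}C=14$ and $\Phi=\varepsilon mm^T$, $\varepsilon$ and $m$ real. By \eqref{eq:triangles}, $\Pi_x\Pi_y$ is the square of a real number, so it is nonnegative. This contradicts \eqref{eq:negative}.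

\emph{$\gamma_{\mathbb R}(G)\le29$.} Apply Lemma~\ref{lem:complete} with $E=\mathbb C$ to $\Psi=mm^T$, where $m$ is the vector in \eqref{eq:m}. It yields an admissible matrix of rank $29$ with unit weights, and Proposition~\ref{prop:machine}(b) applies with $F=\mathbb R$.

\emph{$\gamma_{\mathbb R}(G)\ge29$.} Suppose $\gamma_{\mathbb R}(G)\le28$. By Lemma~\ref{lem:gamma}(b) there is a complex matrix of pattern $G$ and rank at most $28<30$, and by Lemma~\ref{lem:twins}(a) a complex admissible matrix of rank at most $28$. But every admissible matrix has rank at least $29$: at least $30$ if $\operatorname{rank}C>14$, and $28+\operatorname{rank}\Phi\ge29$ otherwise.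

\emph{$\operatorname{mr}_{\mathbb R}(G)\le30$.} Apply Lemma~\ref{lem:complete} with $E=\mathbb R$ to $\Psi=(-\mu\mu^T)\oplus\mu\mu^T$, $\mu=(1,1,-1)^T$, which has rank $2$, and use Proposition~\ref{prop:machine}(b) with $F=E=\mathbb R$. \qed

\begin{remark}
The reality of the field entered the bounds $\operatorname{mr}_{\mathbb R}(G)\ge30$ and $\gamma_{\mathbb R}(G)\le29$ only through the fact that $-1$ is not a square. For every field $F$ with this property, $\operatorname{mr}_F(G)\ge30>29\ge\gamma_F(G)$. Indeed, a residual matrix of rank at most one over $F$ would make the negative of a nonzero square a square, by \eqref{eq:triangles} and \eqref{eq:negative}. For the upper bound on $\gamma_F(G)$ apply Lemma~\ref{lem:complete} with $E=F(\mathrm i)$, $\mathrm i^2=-1$.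
\end{remark}

\section{How large the gap can be}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Lemma~\ref{lem:gamma}(b) there is a complex diagonal matrix $D$ with $\operatorname{rank}(A(G)+D)=\gamma_{\mathbb R}(G)$. The complex conjugate $A(G)+\overline D$ has the same rank, so
\[
A(G)+\operatorname{Re}D=\tfrac12\bigl[(A(G)+D)+(A(G)+\overline D)\bigr]
\]
is a real matrix of pattern $G$ and rank at most $2\gamma_{\mathbb R}(G)$.

For the second claim let $G'$ consist of $\ell$ disjoint copies of the graph $G$ of Theorem~\ref{thm:main}. A matrix of pattern $G'$ is block diagonal with blocks of pattern $G$, so $\operatorname{mr}_{\mathbb R}(G')=30\ell$. With $D$ a complex diagonal matrix such that $\operatorname{rank}(A(G)+D)=29$, the direct sum of $\ell$ copies of $A(G)+D$ and Lemma~\ref{lem:gamma}(a) show $\gamma_{\mathbb R}(G')\le29\ell$.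
\end{proof}

\section{Which fields satisfy the inequality}\label{sec:fields}

\subsection{Sufficiency}
Suppose $F$ contains an algebraic closure $\overline{k_0}$ of $k_0$, and let $g=\gamma_F(G)$, so $g\le n-1$ by \eqref{eq:nminus1}. The $(g+1)$-minors of $L(G,X)$ have coefficients in $k_0$ and generate a proper ideal of $F[X]$, hence a proper ideal of the subring $\overline{k_0}[X]$. By the weak Nullstellensatz they have a common zero $a$ with coordinates in $\overline{k_0}\subseteq F$. The matrix $L(G,a)$ over $F$ has pattern $G$ and rank at most $g$, so $\operatorname{mr}_F(G)\le g$. This proves the ``if'' part of Theorem~\ref{thm:fields}.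

\medskip
For the rest of the section assume that $F$ contains no algebraic closure of $k_0$. The plan is to choose a polynomial $f$ over $k_0$ without a root in $F$, to write down conditions on a symmetric matrix that a matrix of rank one can satisfy only over fields in which $f$ has a root, and to realize these conditions by the residual matrices of a graph.

\subsection{A polynomial without roots}

\begin{lemma}\label{lem:poly}
Some nonconstant polynomial $f$ in one variable over $k_0$ has no root in $F$.
\end{lemma}

\begin{proof}
Suppose every nonconstant polynomial over $k_0$ has a root in $F$. Let $f_1$ be a nonconstant polynomial over $k_0$. Since $k_0$ is perfect, the splitting field of $f_1$ over $k_0$ is $k_0(\theta)$ for some $\theta$. The minimal polynomial of $\theta$ over $k_0$ has a root $\theta'\in F$, and $k_0(\theta')\cong k_0(\theta)$ over $k_0$, so $f_1$ splits in $F$. Hence every polynomial over $k_0$ splits over the field $k_1$ of those elements of $F$ that are algebraic over $k_0$. An element algebraic over $k_1$ is algebraic over $k_0$, and its minimal polynomial over $k_0$ splits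 in $k_1$, so it lies in $k_1$. Thus $k_1$ is an algebraic closure of $k_0$ inside $F$, a contradiction.
\end{proof}

Fix such an $f$. From now on $n\ge1$ denotes its degree. We write $f(Y)=\sum_{h=0}^{n}c_hY^h$ with integers $c_h$, where $c_n\ne0$ in $k_0$ and $c_h=0$ whenever its image in $k_0$ is $0$. In characteristic $0$ clear denominators; in positive characteristic lift the coefficients to $\mathbb Z$, lifting $0$ to $0$.

\subsection{A partial matrix that asks for a root}
In a rank-one matrix $\varepsilon mm^T$ we write powers of an unknown $\xi$ into the entries $m_{a_0},m_{a_1},\dots,m_{a_n}$ of $m$, up to a common factor, with $\xi$ the ratio $m_{b_1}/m_{b_0}$ of two further entries. The conditions are linear relations between entries of the matrix: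
\begin{equation}\label{eq:relations}
\Psi(a_{h-1},b_1)-\Psi(a_h,b_0)=0\quad(1\le h\le n),\qquad \sum_{h=0}^nc_h\Psi(a_h,b_0)=0 .
\end{equation}
A residual matrix can contain free, nonzero and zero entries. To impose a linear relation we copy its left side into one more entry $\Psi(e,b_z)$, and make the whole column $b_z$ vanish by the zero entry $\Psi(a_u,b_z)$, where $m_{a_u}\ne0$. Nonzero entries at $(a_u,b_0)$ and $(a_0,b_u)$ ensure that $m_{a_u},m_{b_0},m_{a_0}$ are nonzero.

Precisely, let $I=\mathcal A\sqcup\mathcal B$ with
\[
\mathcal A=\{a_0,\dots,a_n,a_u\}\cup\mathcal R,\qquad \mathcal R=\{e_0,\dots,e_n\},\qquad\mathcal B=\{b_0,b_1,b_u,b_z\},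
\]
let $\Gamma=\{(a_h,b_0):0\le h\le n\}\cup\{(a_h,b_1):0\le h\le n-1\}$, and define integers $c^e_\sigma$ $(e\in\mathcal R,\ \sigma\in\Gamma)$ by
\[
c^{e_h}_{(a_{h-1},b_1)}=1,\quad c^{e_h}_{(a_h,b_0)}=-1\quad(1\le h\le n),\qquad c^{e_0}_{(a_h,b_0)}=c_h\quad(0\le h\le n),
\]
and $c^e_\sigma=0$ otherwise. So \eqref{eq:relations} reads $\sum_\sigma c^e_\sigma\Psi(\sigma)=0$ for $e\in\mathcal R$. Consider the following conditions on a symmetric $I\times I$ matrix $\Psi$ over a field $E\supseteq k_0$:
\begin{equation}\label{eq:cond}
\begin{gathered}
\Psi(e,b_z)=\sum_{\sigma\in\Gamma}c^e_\sigma\Psi(\sigma)\quad(e\in\mathcal R),\qquad\Psi(a_u,b_z)=0,\\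
\Psi(a_u,b_0)\ne0,\qquad\Psi(a_0,b_u)\ne0 .
\end{gathered}
\end{equation}

\begin{example}
For $f(Y)=Y^2+1$, with $\delta_{hj}=\Psi(a_h,b_j)$, the $\mathcal A\times\mathcal B$ block of $\Psi$ is
\[
\begin{array}{c|cccc}
&b_0&b_1&b_u&b_z\\ \hline
a_0&\delta_{00}&\delta_{01}&\omega_2&*\\
a_1&\delta_{10}&\delta_{11}&*&*\\
a_2&\delta_{20}&*&*&*\\
a_u&\omega_1&*&*&0\\
e_0&*&*&*&\delta_{00}+\delta_{20}\\
e_1&*&*&*&\delta_{01}-\delta_{10}\\
e_2&*&*&*&\delta_{11}-\delta_{20}
\end{array}
\]
with $\omega_1,\omega_2\ne0$; the $\delta$'s and the stars are arbitrary, and so are all entries of $\Psi$ outside this block and its transpose. If $\Psi$ has rank one, the row $a_u$ shows that the last column vanishes, since $\omega_1\ne0$. So $\delta_{01}=\delta_{10}$, $\delta_{11}=\delta_{20}$ and $\delta_{20}=-\delta_{00}$. Moreover $\delta_{00}\ne0$, since $\omega_1,\omega_2\ne0$, and so the upper left corner is proportional to the matrix with rows $(1,\xi)$, $(\xi,\xi^2)$, $(\xi^2,*)$, where $\xi^2=-1$.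
\end{example}

\begin{lemma}\label{lem:root}
Let $E\supseteq k_0$ be a field. There is a symmetric matrix $\Psi$ over $E$ of rank at most one that satisfies \eqref{eq:cond} if and only if $f$ has a root in $E$. In that case there is such a $\Psi$ of rank one with $\Psi(a_u,b_0)=\Psi(a_0,b_u)=1$.
\end{lemma}

\begin{proof}
Suppose there is such a $\Psi$. By Lemma~\ref{lem:rankone}, $\Psi=\varepsilon mm^T$ over $E$. From $\varepsilon m_{a_u}m_{b_0}\ne0$ and $\varepsilon m_{a_0}m_{b_u}\ne0$ we get that $\varepsilon,m_{a_u},m_{b_0},m_{a_0}$ are nonzero. Then $\varepsilon m_{a_u}m_{b_z}=0$ gives $m_{b_z}=0$, so $\Psi(e,b_z)=0$ for all $e\in\mathcal R$. Hence \eqref{eq:relations} holds, and dividing by $\varepsilon$ we get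
\[
m_{a_{h-1}}m_{b_1}=m_{a_h}m_{b_0}\quad(1\le h\le n),\qquad \sum_{h=0}^nc_hm_{a_h}m_{b_0}=0 .
\]
With $\xi=m_{b_1}/m_{b_0}\in E$ the first relations give $m_{a_h}=\xi^hm_{a_0}$, and the last becomes $m_{a_0}m_{b_0}f(\xi)=0$. So $f(\xi)=0$.

Conversely, if $\xi\in E$ is a root, let $\Psi=mm^T$ with
\[
\begin{gathered}
m_{a_h}=\xi^h\ (0\le h\le n),\qquad m_{a_u}=1,\qquad m_e=0\ (e\in\mathcal R),\\
m_{b_0}=1,\qquad m_{b_1}=\xi,\qquad m_{b_u}=1,\qquad m_{b_z}=0 .
\end{gathered}
\]
Then $\Psi(e,b_z)=0$, and \eqref{eq:relations} holds because $\xi^{h-1}\cdot\xi-\xi^h\cdot1=0$ and $\sum_hc_h\xi^h=0$. The remaining conditions are immediate.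
\end{proof}

\subsection{Gates}
We now realize \eqref{eq:cond} by a formula of the type \eqref{eq:Phi}, with one linear form in the variables $y_i$ $(i\in I)$ for each $\sigma=(a,b)\in\Gamma$, the \emph{gate}
\[
g_\sigma=y_a+y_b+y_{b_z}+\sum_{e\in\mathcal R}c^e_\sigma y_e .
\]
The term $\delta_\sigma g_\sigma g_\sigma^T$ places $\delta_\sigma$ at $(a,b)$ and, at the same time, $c^e_\sigma\delta_\sigma$ at $(e,b_z)$. Regard a pair in $\mathcal A\times\mathcal B$ also as a $2$-element subset of $I$. Call the pairs
\[
\Gamma\ \cup\ \{(e,b_z):e\in\mathcal R\}\ \cup\ \{(a_u,b_0),\,(a_0,b_u),\,(a_u,b_z)\}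
\]
\emph{special}, and all other $2$-element subsets of $I$ \emph{free}.

\begin{lemma}\label{lem:gates}
Let $E\supseteq k_0$ be a field. For each free pair $\{i,j\}$ let $p_{ij}=\pi_{ij}y_i+\pi'_{ij}y_j$ with $\pi_{ij},\pi_{ij}'\in E$ nonzero, and let $\omega_1,\omega_2\in E$ be nonzero. Every matrix of the form
\begin{multline}\label{eq:Phigates}
\Phi=\sum_{i\in I}d_iy_iy_i^T+\sum_{\{i,j\}\ \mathrm{free}}d_{ij}p_{ij}p_{ij}^T+\sum_{\sigma\in\Gamma}\delta_\sigma g_\sigma g_\sigma^T\\
+\omega_1(y_{a_u}y_{b_0}^T+y_{b_0}y_{a_u}^T)+\omega_2(y_{a_0}y_{b_u}^T+y_{b_u}y_{a_0}^T)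
\end{multline}
with $d_i,d_{ij},\delta_\sigma\in E$ satisfies \eqref{eq:cond}, and $\Phi(a_u,b_0)=\omega_1$, $\Phi(a_0,b_u)=\omega_2$. Conversely, every symmetric $\Psi$ over $E$ that satisfies \eqref{eq:cond} and has these two entries is of the form \eqref{eq:Phigates}.
\end{lemma}

\begin{proof}
All special pairs lie in $\mathcal A\times\mathcal B$. For $\sigma=(a,b)$ the variables of $g_\sigma$ with index in $\mathcal A$ are $y_a$ and $y_e$ for $c^e_\sigma\ne0$; those with index in $\mathcal B$ are $y_b$ and $y_{b_z}$. Here $a\in\{a_0,\dots,a_n\}$ and $b\in\{b_0,b_1\}$, so $(a,b_z)$ and $(e,b)$ are not special. Thus at the special pairs $g_\sigma g_\sigma^T$ has the entry $1$ at $\sigma$, the entries $c^e_\sigma$ at $(e,b_z)$, and $0$ at all others. The first two sums in \eqref{eq:Phigates} do not affect special pairs. Hence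
\[
\begin{gathered}
\Phi(\sigma)=\delta_\sigma,\qquad \Phi(e,b_z)=\sum_\sigma c^e_\sigma\delta_\sigma,\\
\Phi(a_u,b_0)=\omega_1,\qquad\Phi(a_0,b_u)=\omega_2,\qquad\Phi(a_u,b_z)=0,
\end{gathered}
\]
which gives \eqref{eq:cond}. Conversely, given $\Psi$, put $\delta_\sigma=\Psi(\sigma)$; now all special pairs match. Then choose each $d_{ij}$ to match the free pair $\{i,j\}$, which is possible because $p_{ij}p_{ij}^T$ has the entry $\pi_{ij}\pi'_{ij}\ne0$ there and no other off-diagonal entry apart from the symmetric one. Finally choose the $d_i$ to match the diagonal.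
\end{proof}

\subsection{Columns with rigid coefficients}\label{sec:rigid}
What is left is to realize the gates as coordinates of columns. A single row joining $g_\sigma$ to the columns $y_i$ would not suffice: its weights are arbitrary nonzero elements of $F$, so the coefficients of $g_\sigma$ would be arbitrary too. We need closing rows that force the coefficients to be the integers $c^e_\sigma$, up to rescaling the columns. The method is to add one variable at a time and to compute each sum twice. For this we use one more variable $t$ as a common unit: a column $y_i^t$ with target $y_i+t$ fixes the scale of $y_i$ relative to that of $t$, and then, for instance, $y_a+y_b+t$ can be computed both as $(y_a+t)+y_b$ and as $y_a+(y_b+t)$. Comparing the coefficients of $t$ ties the two scales together.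

For $\sigma=(a,b)\in\Gamma$ fix a chain of linear forms
\[
P_{\sigma,0}=y_a,\quad P_{\sigma,1}=y_a+y_b,\quad P_{\sigma,2}=y_a+y_b+y_{b_z},\quad\dots,\quad P_{\sigma,L_\sigma}=g_\sigma,
\]
in which each step adds $y_l$ or $-y_l$ for one $l\ne a$: after $P_{\sigma,2}$, for each $e\in\mathcal R$ in turn, add $y_e$ or $-y_e$, according to the sign of $c^e_\sigma$, exactly $|c^e_\sigma|$ times. Every form of the chain has coefficient $1$ at $y_a$. Therefore in each step $P=Q\pm y_l$
\begin{equation}\label{eq:indep}
\text{the forms $Q,\ y_l,\ t$ are linearly independent over every field.}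
\end{equation}

\noindent\textbf{The graph $G_0$.} The columns, with their \emph{target forms} in $\mathbb Z[y_i\ (i\in I),\,t]$, are:
\begin{itemize}
\item $t$, and for each $i\in I$ the columns $y_i$ and $y_i^t$, with targets $t$, $y_i$, $y_i+t$;
\item for each $\sigma\in\Gamma$ and $1\le s\le L_\sigma$ columns $P$ and $P^t$ with targets $P_{\sigma,s}$ and $P_{\sigma,s}+t$ (different columns for different $(\sigma,s)$, even if the forms agree);
\item for each column $v$ listed so far a column $\bar v$, whose target is the negative of that of $v$;
\item $p_{ij}$ with target $-(y_i+y_j)$ for each free pair $\{i,j\}$.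
\end{itemize}
The rows are:
\begin{itemize}
\item (N) $\{v,\bar v\}$ for each column $v$ of the first two kinds;
\item (T) $\{y_i^t,\bar y_i,\bar t\}$ for each $i\in I$;
\item for each step from $Q=P_{\sigma,s-1}$ to $P=P_{\sigma,s}$ the four rows
\[
\begin{array}{c|cc}
&P=Q+y_l&P=Q-y_l\\ \hline
(1)&\{P,\ \overline Q,\ \overline{y_l}\}&\{P,\ \overline Q,\ y_l\}\\
(2)&\{P^t,\ \overline{Q^t},\ \overline{y_l}\}&\{P^t,\ \overline{Q^t},\ y_l\}\\
(3)&\{P^t,\ \overline Q,\ \overline{y_l^t}\}&\{P,\ \overline{Q^t},\ y_l^t\}\\
(4)&\{P^t,\ \overline P,\ \overline t\}&\{P^t,\ \overline P,\ \overline t\}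
\end{array}
\]
where for $s=1$ the columns $Q,Q^t$ are $y_a,y_a^t$;
\item $\{p_{ij},y_i,y_j\}$ for each free pair $\{i,j\}$.
\end{itemize}
In every row the target forms add up to $0$. Inside $W$ there are exactly two edges, $y_{a_u}y_{b_0}$ and $y_{a_0}y_{b_u}$. Let $S$ consist of all vertices except the columns $y_i$ $(i\in I)$, $p_{ij}$, and $P_{\sigma,L_\sigma}$ $(\sigma\in\Gamma)$; the last ones have the gates $g_\sigma$ as targets.

This fits the Setup of Section~\ref{sec:machine}. Let $W_0=\{y_i:i\in I\}\cup\{t\}$. Order the remaining columns as follows, with defining rows in parentheses: first all $\bar y_i$ and $\bar t$ (N); then all $y_i^t$ (T) and $\overline{y_i^t}$ (N); then along each chain, step by step, $P$ (1), $\bar P$ (N), $P^t$ (2), $\overline{P^t}$ (N); finally all $p_{ij}$ (their rows). The closing rows are those of types (3) and (4). So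
\[
k=|W_1|=|W|-|I|-1,\qquad\text{and we put}\qquad G=G_0[S,2k+2].
\]

\begin{lemma}\label{lem:rigid}
Let $A'$ be admissible over a field $E\supseteq k_0$.
\begin{enumerate}
\item[(a)] If all nonzero entries of $C$ are equal to $1$, then $\operatorname{rank}C=k$, and on $\ker C$ the coordinate of each column is its target form.
\item[(b)] Suppose that $\operatorname{rank}C=k$. After the columns of $C$ have been multiplied by suitable nonzero elements of $E$, the coordinate on $\ker C$ of each column other than the $p_{ij}$ is its target form, and the coordinate of $p_{ij}$ is $\pi_{ij}y_i+\pi'_{ij}y_j$ with $\pi_{ij},\pi'_{ij}\ne0$.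
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Evaluating the target forms at a point $(y,t)$ with $y\in E^I$ and $t\in E$ gives a vector in $\ker C$, because the targets in each row add up to $0$. These vectors form a space of dimension $|I|+1$, so $\operatorname{rank}C\le k$, and equality holds by Lemma~\ref{lem:setup}(a). Hence they are all of $\ker C$.

(b) By Lemma~\ref{lem:setup}(b) the $y_i$ and $t$ are free coordinates on $\ker C$, and all rows hold as identities there. Multiplying column $w$ of $C$ by $\lambda$ divides $[w]$ by $\lambda$. We treat the columns in the above order, except that $P^t$ may be treated before $P$. A row of type (N) says that $[\bar v]$ is a nonzero multiple of $[v]$; we always rescale $\bar v$ so that $[\bar v]=-[v]$, once $[v]$ has its final form. All scalars denoted $u,u',v,v',x,x',z,z'$ below are nonzero, because the weights are.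

\emph{The unit.} By (N) and (T), $[y_i^t]=uy_i+u't$. Rescale the column $y_i$ so that its coordinate becomes $(u/u')y_i$, and call this new coordinate $y_i$; now $[y_i^t]=u'(y_i+t)$. Rescale $y_i^t$ so that $[y_i^t]=y_i+t$. The column $t$ is never rescaled, and $y_i,y_i^t$ are not rescaled again.

\emph{A step $P=Q+y_l$.} The columns $Q,Q^t,y_l,y_l^t,t$ and their barred versions already have their target forms as coordinates. Rows (2) and (3) give
\[
[P^t]=x(Q+t)+x'y_l\qquad\text{and}\qquad[P^t]=z'Q+z(y_l+t).
\]
By \eqref{eq:indep} we may compare coefficients: at $Q$, $x=z'$; at $y_l$, $x'=z$; at $t$, $x=z$. So all four are equal, and we rescale $P^t$ so that $[P^t]=Q+y_l+t$. Row (1), and row (4) together with (N) for $P$, give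
\[
[P]=uQ+u'y_l\qquad\text{and}\qquad Q+y_l+t=v[P]+v't ,
\]
so $vu=1=vu'$ and $u=u'$. Rescale $P$ so that $[P]=Q+y_l$.

\emph{A step $P=Q-y_l$.} Again the earlier columns have their target forms, and we compare coefficients at $Q,y_l,t$. Rows (1) and (3) give
\[
[P]=uQ+u'y_l\qquad\text{and}\qquad[P]=x(Q+t)+x'(y_l+t).
\]
At $t$ we get $x+x'=0$, and so $u=x$, $u'=x'=-x$. Rescale $P$ so that $[P]=Q-y_l$. Rows (2) and (4) give
\[
[P^t]=z(Q+t)+z'y_l\qquad\text{and}\qquad[P^t]=v(Q-y_l)+v't ,
\]
so $z=v$, $z'=-v$, $z=v'$. Rescale $P^t$ so that $[P^t]=Q-y_l+t$.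

Finally, the row $\{p_{ij},y_i,y_j\}$ gives the claim for $p_{ij}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:fields}, necessity}
Let $A'$ be admissible over a field $E\supseteq k_0$ with $\operatorname{rank}C=k$. Multiply the columns of $C$ as in Lemma~\ref{lem:rigid}(b), multiply the rows of $C^T$ by the same factors, and multiply both the rows and the columns of $B$ by them. This is a congruence of $A'$ by an invertible diagonal matrix, so the new matrix is still admissible, has the same rank, and still has $\operatorname{rank}C=k$. By Lemma~\ref{lem:setup}(c) its rank is $2k+\operatorname{rank}\Phi$, where $\Phi$ is its residual matrix \eqref{eq:Phi}; in particular $\operatorname{rank}\Phi$ is the same as before the congruence. Only the columns $y_i$, $p_{ij}$ and $P_{\sigma,L_\sigma}$ can have nonzero diagonal entries, and both edges inside $W$ join columns $y_i$. The coordinates of all these columns do not involve $t$. So the row and column of $\Phi$ with index $t$ vanish, and the remaining $I\times I$ matrix has the form \eqref{eq:Phigates}, where $\omega_1,\omega_2\ne0$ are the new weights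 of the two edges inside $W$. By Lemma~\ref{lem:gates} it satisfies \eqref{eq:cond}.

\emph{$\operatorname{mr}_F(G)\ge2k+2$.} Otherwise Proposition~\ref{prop:machine}(a) gives an admissible matrix over $F$ with $\operatorname{rank}C=k$ whose residual matrix has rank at most one. By what we have just shown (with $E=F$), there is then a matrix of rank at most one over $F$ that satisfies \eqref{eq:cond}. By Lemma~\ref{lem:root} the polynomial $f$ has a root in $F$, contrary to its choice.

\emph{$\gamma_F(G)\le2k+1$.} Let $E$ be an algebraic closure of $F$. It contains a root of $f$, so by Lemma~\ref{lem:root} there is a $\Psi$ of rank one over $E$ satisfying \eqref{eq:cond} with $\Psi(a_u,b_0)=\Psi(a_0,b_u)=1$. Give all edges of $G_0$ the weight $1$. By Lemma~\ref{lem:rigid}(a), $\operatorname{rank}C=k$ and all coordinates are the target forms, without any rescaling. So, apart from the zero row and column with index $t$, the residual matrices are those in \eqref{eq:Phigates} with $\omega_1=\omega_2=1$ and $p_{ij}=-(y_i+y_j)$, and the diagonal entries $d_i,d_{ij},\delta_\sigma$ are ours to choose. By the converse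 in Lemma~\ref{lem:gates} some choice gives $\Psi$. This is an admissible matrix over $E$ with unit weights and rank $2k+1$, and Proposition~\ref{prop:machine}(b) gives the claim.

Hence $\operatorname{mr}_F(G)\ge2k+2>2k+1\ge\gamma_F(G)$. \qed

\begin{thebibliography}{1}
\bibitem{AL} Carlos A. Alfaro, Jephian C.-H. Lin, \emph{Critical ideals, minimum rank and zero forcing number}, arXiv:1710.03386 (2017).
\end{thebibliography}

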